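\title{A convex-cyclic operator whose negative is not convex-cyclic}

\begin{abstract}
A bounded operator $T$ on a complex Hilbert space is convex-cyclic if the convex hull of some orbit $\{T^nx:n\ge0\}$ is dense. Berm\'udez, Bonilla and Feldman asked whether $-T$ is convex-cyclic whenever $T$ is. We show that the answer is no: if $S$ is the unilateral shift, then $(-2+i)I+S$ is convex-cyclic and its negative is not. We determine all pairs $c\in\mathbb C$, $r>0$ for which $cI+rS$ is convex-cyclic, together with the convex-cyclic vectors, and we show that no counterexample exists in finite dimension.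
\end{abstract}

\section{Introduction}

Let $H$ be a complex Hilbert space and $T$ a bounded linear operator on $H$. A polynomial $p(z)=a_0+a_1z+\dots+a_nz^n$ is \emph{convex} if all $a_k\ge0$ and $\sum_ka_k=1$. The vectors $p(T)x$, with $p$ convex, form the convex hull of the orbit $\{T^nx:n\ge0\}$. If this hull is dense in $H$, then $x$ is a \emph{convex-cyclic vector} for $T$, and $T$ is \emph{convex-cyclic} if it has such a vector. When all polynomials are allowed, one obtains the familiar notions of cyclic vector and cyclic operator; every convex-cyclic vector is cyclic.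

Cyclicity does not distinguish $T$ from $-T$, because a polynomial in $-T$ is a polynomial in $T$. A convex polynomial in $-T$, on the other hand, is a sum $\sum_k(-1)^ka_kT^k$ whose coefficients alternate in sign. The following question is posed in \cite{BBF}.

\medskip
\noindent\textbf{Question.} \emph{If $T$ is convex-cyclic on a complex Hilbert space, is $-T$ also convex-cyclic?}
\medskip

There are reasons to expect the answer yes. It is known to be yes when $T$ is a diagonal normal operator, and also when $T^2$ is convex-cyclic; the latter holds because the orbit of $x$ under $T^2=(-T)^2$ is contained in its orbit under $-T$. Moreover, the eigenvalues of the adjoint of a convex-cyclic operator avoid the closed unit disc and the real line and contain no pair of complex conjugates (Lemma~\ref{lem:eigen}). These conditions are unchanged by a change of sign, and for cyclic operators in finite dimension they are also sufficient (Proposition~\ref{prop:finite}).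

Nevertheless the answer is no. Let $\mathbb D$ be the open unit disc, $\mathbb T=\partial\mathbb D$, let $H^2$ be the Hardy space of $\mathbb D$, and let $S$ be the unilateral shift on $H^2$, $(Sh)(z)=zh(z)$.

\begin{theorem}\label{thm:example}
The operator $T=(-2+i)I+S$ on $H^2$ is convex-cyclic, and $-T$ is not.
\end{theorem}

This operator belongs to the family
\[
T_{c,r}=cI+rS\qquad(c\in\mathbb C,\ r>0),
\]
whose spectra are the closed discs of center $c$ and radius $r$. The family can be classified completely.

\begin{theorem}\label{thm:class}
The operator $T_{c,r}$ is convex-cyclic if and only if one of the following holds: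
\begin{itemize}
\item[(I)] $|\operatorname{Im}c|>r$ and $|c|\ge1+r$;
\item[(II)] $|\operatorname{Im}c|=r$, $\operatorname{Re}c<0$ and $|c|>1+r$.
\end{itemize}
In these cases the convex-cyclic vectors of $T_{c,r}$ are exactly the cyclic vectors of $S$, that is, the outer functions. Moreover, $T_{c,r}$ is convex-cyclic while $-T_{c,r}$ is not if and only if \textup{(II)} holds.
\end{theorem}

In geometric terms, the spectrum may touch the unit circle from outside, or it may touch the negative real axis, but it may not do both, and it may not touch the positive real axis.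

\begin{theorem}\label{thm:dim}
If $T$ is a convex-cyclic operator on a finite-dimensional complex space, then $-T$ is convex-cyclic. Hence a complex Hilbert space $H$ carries a convex-cyclic operator $T$ for which $-T$ is not convex-cyclic exactly when $H$ is separable and infinite-dimensional.
\end{theorem}

The asymmetry has a simple origin. By the Hahn--Banach theorem, $x$ fails to be convex-cyclic exactly when some sequence $\operatorname{Re}f(T^nx)$, with $f\ne0$ a bounded functional, is bounded \emph{below}. This condition is one-sided: for $s>1$ the sequence $s^n$ satisfies it and $(-s)^n$ does not. If a real number is an eigenvalue of the adjoint, the difference is invisible, because a suitable $f$ makes the whole sequence vanish, whatever the sign. In case (II) the only real point of the spectrum is a boundary point that is not an eigenvalue of the adjoint, and then the sign decides.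

Section~\ref{sec:sep} contains the separation criterion. Section~\ref{sec:shift} recalls the facts about $H^2$ that we use and shows, by explicit computation with the vector $x=1$, what happens when the spectrum touches the real axis. Section~\ref{sec:pring} extracts analytic information from a lower bound on $\operatorname{Re}f(T^nx)$ and settles the finite-dimensional case. Sections~\ref{sec:suff} and~\ref{sec:tang} prove the positive and the negative half of Theorem~\ref{thm:class}, and Section~\ref{sec:proofs} assembles the three theorems.

\section{The separation criterion and left eigenvalues}\label{sec:sep}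

Throughout, a \emph{functional} is a bounded complex-linear functional. We call a functional $f$ on $H$ an \emph{obstruction} for $(T,x)$ if $f\ne0$ and there is a constant $C\ge0$ with
\[
\operatorname{Re}f(T^nx)\ge-C\qquad\text{for all }n\ge0 .
\]

\begin{lemma}\label{lem:HB}
A vector $x$ is convex-cyclic for $T$ if and only if there is no obstruction for $(T,x)$.
\end{lemma}

\begin{proof}
If $f$ is an obstruction, the convex hull of the orbit lies in the closed set $\{h:\operatorname{Re}f(h)\ge-C\}$, which is not all of $H$ because $f\neq0$ takes every complex value. Conversely, suppose that the closed convex hull $Q$ of the orbit misses a vector $y$. The Hahn--Banach separation theorem gives a bounded real-linear functional $\varphi$ with $\varphi(y)<\inf_Q\varphi$. Then $\varphi\neq0$, and $f(h)=\varphi(h)-i\varphi(ih)$ is a functional with $\operatorname{Re}f=\varphi$, hence an obstruction.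
\end{proof}

The sequences $f(T^nx)$ are easiest to understand when they are geometric. Call $\lambda\in\mathbb C$ a \emph{left eigenvalue} of $T$ if $f\circ T=\lambda f$ for some functional $f\ne0$; this says that $\bar\lambda$ is an eigenvalue of $T^*$. Then $f(T^nx)=\lambda^nf(x)$.

\begin{lemma}\label{lem:eigen}
Let $T$ be convex-cyclic and let $\lambda$ be a left eigenvalue of $T$. Then $|\lambda|>1$, $\lambda\notin\mathbb R$, and $\bar\lambda$ is not a left eigenvalue of $T$.
\end{lemma}

\begin{proof}
Let $x$ be a convex-cyclic vector and let $f\ne0$ satisfy $f\circ T=\lambda f$. In each excluded case we exhibit an obstruction for $(T,x)$, which contradicts Lemma~\ref{lem:HB}. If $|\lambda|\le1$, then $|f(T^nx)|\le|f(x)|$, so $f$ is an obstruction. If $\lambda\in\mathbb R$, choose $|\epsilon|=1$ with $\operatorname{Re}(\epsilon f(x))=0$; then $\operatorname{Re}\epsilon f(T^nx)=\lambda^n\operatorname{Re}(\epsilon f(x))=0$ for all $n$, so $\epsilon f$ is an obstruction. Finally let $\lambda\notin\mathbb R$ and let $g\ne0$ satisfy $g\circ T=\bar\lambda g$. If $f(x)=0$, then $f$ vanishes on the orbit and is an obstruction,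 and the same holds for $g$; so we may normalize $f(x)=1$, $g(x)=-1$. The functionals $f$ and $g$ belong to different eigenvalues, so they are linearly independent and $f+g\ne0$. Since $\operatorname{Re}(f+g)(T^nx)=\operatorname{Re}(\lambda^n-\bar\lambda^{\,n})=0$, the functional $f+g$ is an obstruction.
\end{proof}

\section{The shift, and three computations with the vector $1$}\label{sec:shift}

\subsection*{Facts about $H^2$}
The space $H^2$ consists of the analytic functions $h(z)=\sum_{n\ge0}a_nz^n$ on $\mathbb D$ with $\|h\|^2=\sum|a_n|^2<\infty$. We use the following standard facts.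
\begin{itemize}
\item[(H1)] Each $h\in H^2$ has radial limits $h(e^{i\theta})$ almost everywhere, and $\|h\|^2=\frac1{2\pi}\int_0^{2\pi}|h(e^{i\theta})|^2\,d\theta$. Hence, for a bounded measurable $\psi$, the map $h\mapsto\int_0^{2\pi}h(e^{i\theta})\psi(\theta)\,d\theta$ is a functional. For $\zeta\in\mathbb D$ the evaluation $h\mapsto h(\zeta)$ is a functional.
\item[(H2)] Multiplication by a bounded analytic function $\phi$ on $\mathbb D$ is an operator on $H^2$ of norm at most $\sup_{\mathbb D}|\phi|$.
\item[(H3)] If $0\ne h\in H^2$, then $\log|h(e^{i\theta})|$ is integrable; in particular $h(e^{i\theta})\neq0$ almost everywhere.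
\item[(H4)] For a real function $u\in L^1(\mathbb T)$ let $O_u(z)=\exp\big(\frac1{2\pi}\int_0^{2\pi}\frac{e^{it}+z}{e^{it}-z}\,u(e^{it})\,dt\big)$. This function is analytic and zero-free on $\mathbb D$. If $u\le0$, then $|O_u|\le1$, and $O_u$ has radial limits of modulus $e^u$ almost everywhere. A function $0\neq h\in H^2$ is \emph{outer} if it is a unimodular constant times $O_{\log|h|}$.
\item[(H5)] (Beurling's theorem) The cyclic vectors of $S$ are the outer functions. The function $1$ is one of them, since the polynomials are dense in $H^2$.
\item[(H6)] If $|\lambda|=1$, then $S-\lambda$ has dense range. Indeed, $S^*h=\bar\lambda h$ means $a_{n+1}=\bar\lambda a_n$ for all $n$; then $|a_n|$ is constant and $h=0$.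
\end{itemize}

We write $B(c,r)$ for the open disc of center $c$ and radius $r$, and $K=\overline B(c,r)$. For a set $E\subset\mathbb C$ and a function $A$ we put
\[
E^*=\{\bar w:w\in E\},\qquad A^*(w)=\overline{A(\bar w)} .
\]
If $A$ is analytic off $E$, then $A^*$ is analytic off $E^*$.

The operator $T_{c,r}$ is multiplication by $c+rz$. For $w\notin K$ the operator $w-T_{c,r}$ is invertible and its inverse is multiplication by $1/(w-c-rz)$, so by (H2)
\begin{equation}\label{eq:resolvent}
\|(w-T_{c,r})^{-1}\|\le\frac1{\operatorname{dist}(w,K)}\qquad(w\notin K).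
\end{equation}
For $\zeta\in\mathbb D$ the evaluation at $\zeta$ shows that $c+r\zeta$ is a left eigenvalue of $T_{c,r}$, because $(T_{c,r}h)(\zeta)=(c+r\zeta)h(\zeta)$. So every point of $B(c,r)$ is a left eigenvalue, and $\sigma(T_{c,r})=K$. The polynomials in $T_{c,r}$ are the polynomials in $S$, so $T_{c,r}$ and $S$ have the same cyclic vectors.

\subsection*{Symmetries}
Let $V$ be a bijective real-linear isometry of $H^2$ such that $VTV^{-1}$ is complex-linear. Since $V$ preserves convex hulls and closures, $x$ is convex-cyclic for $T$ if and only if $Vx$ is convex-cyclic for $VTV^{-1}$. We use two such maps.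

For real $\alpha$ the unitary operator $(U_\alpha h)(z)=h(e^{i\alpha}z)$ satisfies $U_\alpha SU_\alpha^{-1}=e^{i\alpha}S$. So $\lambda I+\mu S$ with $\mu\ne0$ is unitarily equivalent to $T_{\lambda,|\mu|}$, and in particular $-T_{c,r}$ is unitarily equivalent to $T_{-c,r}$.

The conjugate-linear isometry $Jh=h^*$ conjugates the Taylor coefficients. It satisfies $J^{-1}=J$, $JSJ=S$ and $JT_{c,r}J=T_{\bar c,r}$, and it maps cyclic vectors of $S$ to cyclic vectors of $S$ because $Jp(S)x=p^*(S)Jx$. Thus we may always assume $\operatorname{Im}c\ge0$.

\subsection*{What the left eigenvalues give}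

\begin{corollary}\label{cor:nec}
If $T_{c,r}$ is convex-cyclic, then $|c|\ge1+r$ and $|\operatorname{Im}c|\ge r$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:eigen} the disc $B(c,r)$ misses $\overline{\mathbb D}$ and $\mathbb R$, so the distance from $c$ to each of these sets is at least $r$.
\end{proof}

Both inequalities are invariant under $c\mapsto-c$. When $|\operatorname{Im}c|=r$, the disc $K$ touches $\mathbb R$ at the point $q=\operatorname{Re}c$, and point evaluations give no further information. We try instead functionals that integrate over an arc of $\mathbb T$ ending at the point that corresponds to $q$. On the vector $x=1$ they can be evaluated exactly. If $\gamma$ is an arc of $\mathbb T$ from $z_0$ to $z_1$ and $f(h)=r\int_\gamma h(z)\,dz$, then $f$ is a functional by (H1), and with $w_j=c+rz_j$ and $m=n+1$,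
\begin{equation}\label{eq:model}
f(T_{c,r}^n1)=r\int_\gamma(c+rz)^n\,dz=\frac{w_1^{m}-w_0^{m}}{m}.
\end{equation}
In particular $f(1)=w_1-w_0\ne0$ when $z_0\neq z_1$.

\begin{example}[tangency at a positive point]\label{ex:pos}
Let $c=2+i$, $r=1$, and let $\gamma$ run from $-1$ to $-i$, so that $w_0=1+i$ and $w_1=2$. Then
\[
\operatorname{Re}f(T_{c,r}^n1)=\frac{2^m-\operatorname{Re}(1+i)^m}{m}\ge\frac{2^m-2^{m/2}}{m}>0 ,
\]
and $f$ is an obstruction for $(T_{2+i,1},1)$. The term coming from the real point is positive and dominates the other one.
\end{example}

\begin{example}[tangency at a negative point]\label{ex:neg}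
Let $c=-2+i$, $r=1$, and let $\gamma$ run from $-i$ to $1$, so that $w_0=-2$ and $w_1=-1+i$. No multiple $\epsilon f$, $\epsilon\neq0$, is an obstruction. We have
\[
\operatorname{Re}\epsilon f(T_{c,r}^n1)=\frac{\operatorname{Re}\big(\epsilon(-1+i)^m\big)-(-2)^m\operatorname{Re}\epsilon}{m}.
\]
If $\operatorname{Re}\epsilon\ne0$, the dominant term alternates in sign, and the sequence tends to $-\infty$ along one parity of $m$. If $\epsilon=it$ with $t$ real, the dominant term disappears, but what remains is $-t\operatorname{Im}(-1+i)^m/m$, and $(-1+i)^{2j}=(-2i)^j$ shows that this is unbounded in both directions.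
\end{example}

\begin{example}[double tangency]\label{ex:double}
Let $c=-3+4i$, $r=4$. Then $|c|=5=1+r$, so $K$ touches $\mathbb R$ at $-3$ and also touches $\mathbb T$, at $p=c/5$. Let $\gamma$ run from $-i$ to $-c/5$, so that $w_0=-3$ and $w_1=p$. Now the term that survives multiplication by $i$ is bounded:
\[
\operatorname{Re}if(T_{c,r}^n1)=-\frac{\operatorname{Im}p^m}{m}\ge-1 ,
\]
and $if$ is an obstruction for $(T_{-3+4i,4},1)$.
\end{example}

These computations suggest Theorem~\ref{thm:class} in the tangent case but do not prove it. To prove that an operator is convex-cyclic we must exclude \emph{every} functional, not only those of Example~\ref{ex:neg}; to prove that it is not, we need an obstruction for \emph{every} vector $x$, not only for $x=1$.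

\section{Sequences bounded below, and the finite-dimensional case}\label{sec:pring}

To exclude all obstructions we need to know what the lower bound on $\operatorname{Re}f(T^nx)$ implies. Adding a constant makes the sequence nonnegative, and then the following classical theorem applies.

\medskip
\noindent\textbf{Vivanti--Pringsheim theorem} \cite[\S7.21]{Tit}. \emph{If $s_n\ge0$ and $\sum s_n\zeta^n$ has radius of convergence $\rho\in(0,\infty)$, then $\rho$ is a singular point of the sum: no function analytic in a disc $D$ centered at $\rho$ agrees with the sum on $D\cap\{|\zeta|<\rho\}$.}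
\medskip

Consider first $H=\mathbb C$, $T=\lambda$ with $|\lambda|>1$ and $\lambda\notin\mathbb R$, and $x=1$. A functional is multiplication by a number $a$. If $s_n=\operatorname{Re}(a\lambda^n)+C\ge0$ for all $n$, then for large $|w|$
\[
\sum_{n\ge0}s_nw^{-n-1}=\frac12\Big(\frac a{w-\lambda}+\frac{\bar a}{w-\bar\lambda}\Big)+\frac C{w-1}.
\]
If $a\ne0$, the right side has a pole at $\lambda$, since $\lambda\ne\bar\lambda$ and $\lambda\neq 1$, and it has no pole in $|w|>|\lambda|$. So the series converges for $|w|>|\lambda|$ and in no larger region $|w|>R$. By the theorem, applied in the variable $\zeta=1/w$, the sum must be singular at the positive number $|\lambda|$, where the right side is analytic. Hence $a=0$, and $T$ is convex-cyclic. In general the resolvent replaces $1/(w-\lambda)$, and the same argument shows that the series converges for all $|w|>1$, however large the spectrum of $T$ is, as long as it misses $[1,\infty)$.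

\begin{lemma}\label{lem:pring}
Let $T$ be a bounded operator on $H$ with $\sigma(T)\cap[1,\infty)=\emptyset$. Let $x\in H$, let $f$ be a functional, and suppose that $r_n=\operatorname{Re}f(T^nx)\ge-C$ for all $n\geq0$, where $C\ge0$. Put $A(w)=f((w-T)^{-1}x)$ for $w\notin\sigma(T)$. Then $F(w)=\sum_{n\ge0}r_nw^{-n-1}$ converges for $|w|>1$, we have $A+A^*=2F$ near $\infty$, and there is a constant $M_1$ with
\begin{equation}\label{eq:Fbound}
|F(w)|\le M_1+\frac{2C}{|w|-1}\qquad(|w|>1).
\end{equation}
\end{lemma}

\begin{proof}
For $|w|>\|T\|$ the Neumann series gives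
\begin{equation}\label{eq:neumann}
A(w)=\sum_{n\ge0}f(T^nx)\,w^{-n-1},\qquad A^*(w)=\sum_{n\ge0}\overline{f(T^nx)}\,w^{-n-1},
\end{equation}
so $A+A^*=2F$ there. Let $s_n=r_n+C\ge0$ and $R=\limsup s_n^{1/n}\le\max(1,\|T\|)$. The series $G(w)=\sum s_nw^{-n-1}$ converges for $|w|>R$. The function $\Psi=\frac12(A+A^*)$ is analytic off $\sigma(T)\cup\sigma(T)^*$, and this is where the hypothesis enters: $\Psi$ is analytic at every point of $[1,\infty)$. Put $\Phi(w)=\Psi(w)+\frac C{w-1}$. For real $\rho>\max(1,\|T\|)$ we have $G(\rho)=F(\rho)+C\sum\rho^{-n-1}=\Phi(\rho)$. Both $G$ and $\Phi$ are real-analytic on the interval $(\max(1,R),\infty)$, so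
\begin{equation}\label{eq:GPhi}
G(\rho)=\Phi(\rho)\qquad\text{for all }\rho>\max(1,R).
\end{equation}

Suppose $R>1$. The power series $g(\zeta)=\sum s_n\zeta^{n+1}=G(1/\zeta)$ has nonnegative coefficients and radius of convergence $1/R$. The function $\Phi(1/\zeta)$ is analytic in a small disc $D$ centered at $1/R$. On the convex set $D\cap\{|\zeta|<1/R\}$ both functions are analytic, and by \eqref{eq:GPhi} they agree on a real segment in it, so they agree on all of it. This contradicts the Vivanti--Pringsheim theorem. Hence $R\le1$, the series $G$ converges for $|w|>1$, and so does $F$, with $F(w)=G(w)-\frac C{w-1}$.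

Let $M_1=\sup_{[1,\infty)}|\Psi|$, which is finite because $\Psi$ is continuous on $[1,\infty)$ and tends to $0$ at $\infty$. For $|w|>1$ the inequality $s_n\ge0$ gives $|G(w)|\le G(|w|)$, and \eqref{eq:GPhi} gives $G(|w|)\le M_1+\frac C{|w|-1}$. Together with $|w-1|\ge|w|-1$ this yields \eqref{eq:Fbound}.
\end{proof}

The hypothesis on the spectrum cannot be dropped: for $T=2$ on $\mathbb C$, $x=1$ and $f$ the identity, $r_n=2^n\ge0$ and the series $F$ diverges for $1<|w|\le2$. The hypothesis is also the only assumption in the positive results below that is not invariant under $T\mapsto-T$.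

The lemma is used through the identity $A=2F-A^*$. The left side is analytic off $\sigma(T)$, while the right side is analytic in $|w|>1$ off $\sigma(T)^*$. So $A$ extends across those parts of the spectrum that lie outside $\overline{\mathbb D}$ and outside $\sigma(T)^*$. If nothing is left, $A$ is entire and therefore zero. In finite dimension this gives the following criterion, which goes back to Feldman and McGuire; we include the proof for completeness.

\begin{proposition}\label{prop:finite}
Let $T$ act on $\mathbb C^N$, $N\ge1$. Then $T$ is convex-cyclic if and only if $T$ is cyclic, $\sigma(T)\cap(\overline{\mathbb D}\cup\mathbb R)=\emptyset$ and $\sigma(T)\cap\sigma(T)^*=\emptyset$.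
\end{proposition}

\begin{proof}
Let $T$ be convex-cyclic. Then $T$ is cyclic. If $\lambda\in\sigma(T)$, the range of $T-\lambda$ is a proper subspace, and a nonzero functional vanishing on it shows that $\lambda$ is a left eigenvalue. The two spectral conditions now follow from Lemma~\ref{lem:eigen}.

Conversely, assume the three conditions, let $x$ be a cyclic vector and let $\operatorname{Re}f(T^nx)\ge-C$ for all $n$. Lemma~\ref{lem:pring} applies. The set $\{|w|>1\}\setminus(\sigma(T)\cup\sigma(T)^*)$ is connected, because only finitely many points are removed from a connected open set; so $A=2F-A^*$ holds on all of it. Let $\lambda\in\sigma(T)$. Then $F$ is analytic at $\lambda$ since $|\lambda|>1$, and $A^*$ is analytic at $\lambda$ since $\lambda\notin\sigma(T)^*$. Thus the singularity of $A$ at $\lambda$ is removable. So $A$ is entire and tends to $0$ at $\infty$, whence $A=0$ by Liouville's theorem. By \eqref{eq:neumann}, $f(T^nx)=0$ for all $n$, and $f=0$ because $x$ is cyclic. By Lemma~\ref{lem:HB}, $x$ is convex-cyclic.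
\end{proof}

\section{Cases (I) and (II) are convex-cyclic}\label{sec:suff}

For $T_{c,r}$ the spectrum is a disc, and the argument of Proposition~\ref{prop:finite} meets two new difficulties. First, the identity $A=2F-A^*$ is known near $\infty$ and must be propagated through the complement of three discs, so this complement has to be connected. Second, $K$ may touch $\overline{\mathbb D}$ or $K^*$, and at the point of contact neither formula defines an analytic function. For the first point we use a theorem of plane topology, in which the empty set counts as connected.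

\medskip
\noindent\textbf{Janiszewski's theorem} \cite[\S1.1]{Pom}. \emph{Let $X,Y$ be closed subsets of the Riemann sphere $\widehat{\mathbb C}$ with $X\cap Y$ connected. Two points that are separated neither by $X$ nor by $Y$ are not separated by $X\cup Y$.}
\medskip

In particular, if $\widehat{\mathbb C}\setminus X$, $\widehat{\mathbb C}\setminus Y$ and $X\cap Y$ are connected, then $\widehat{\mathbb C}\setminus(X\cup Y)$ is connected. For the second point we show that the singularity is a pole of order at most two. A point at distance $t$ from the point of contact lies on one side of the common tangent line, and it has distance at least a multiple of $t^2$ from the disc on the other side. This is the inequality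
\begin{equation}\label{eq:sqrt}
\sqrt{a^2+t^2}-a=\frac{t^2}{\sqrt{a^2+t^2}+a}\ge\frac{t^2}{2a+1}\qquad(a>0,\ 0\le t\le1).
\end{equation}

\begin{proposition}\label{prop:suff}
If \textup{(I)} or \textup{(II)} holds, then every cyclic vector of $S$ is convex-cyclic for $T_{c,r}$.
\end{proposition}

\begin{proof}
Conditions (I) and (II) are invariant under $c\mapsto\bar c$, so by means of $J$ we may assume $\operatorname{Im}c\ge r$. Write $T=T_{c,r}$. Then $K\subset\{\operatorname{Im}w\ge0\}\cap\{|w|\ge1\}$ and $K^*\subset\{\operatorname{Im}w\le0\}$, so $K\cap K^*=K\cap\mathbb R$. This set is empty in case (I), and in case (II) it is $\{\operatorname{Re}c\}$ with $\operatorname{Re}c<0$. In both cases $\sigma(T)\cap[1,\infty)=\emptyset$.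

Let $x$ be cyclic for $S$, hence for $T$, and let $f$ be a functional with $\operatorname{Re}f(T^nx)\ge-C$ for all $n$. By Lemma~\ref{lem:HB} it suffices to show that $f=0$. Let $A$ and $F$ be as in Lemma~\ref{lem:pring}. By \eqref{eq:resolvent},
\begin{equation}\label{eq:Abound}
|A(w)|\le\frac{\|f\|\,\|x\|}{\operatorname{dist}(w,K)}\qquad(w\notin K).
\end{equation}

\emph{Step 1: extension of $A$.} The function $A$ is analytic on $U_1=\mathbb C\setminus K$, and $2F-A^*$ is analytic on $U_2=\{|w|>1\}\setminus K^*$. The set of points covered by neither is
\[
Z=\mathbb C\setminus(U_1\cup U_2)=K\cap(\overline{\mathbb D}\cup K^*)=(K\cap\mathbb T)\cup(K\cap\mathbb R).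
\]
In case (I), $Z=\{c/|c|\}$ if $|c|=1+r$ and $Z=\emptyset$ otherwise. In case (II), $|c|>1+r$ gives $K\cap\mathbb T=\emptyset$, so $Z=\{\operatorname{Re}c\}$.

We claim that $U_1\cap U_2=\mathbb C\setminus(\overline{\mathbb D}\cup K\cup K^*)$ is connected. The complement in $\widehat{\mathbb C}$ of a closed disc is connected. The discs $\overline{\mathbb D}$ and $K$ have at most one common point, so $\widehat{\mathbb C}\setminus(\overline{\mathbb D}\cup K)$ is connected by Janiszewski's theorem. Next, $(\overline{\mathbb D}\cup K)\cap K^*$ has at most one point: in case (I), $K\cap K^*=\emptyset$ and $\overline{\mathbb D}\cap K^*$ has at most one point; in case (II), $\overline{\mathbb D}\cap K^*=\emptyset$ and $K\cap K^*$ is one point. A second application of the theorem shows that $\widehat{\mathbb C}\setminus(\overline{\mathbb D}\cup K\cup K^*)$ is connected, and an open connected set remains connected when the point $\infty$ is removed.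

Since $A=2F-A^*$ near $\infty$, the identity theorem gives $A=2F-A^*$ on $U_1\cap U_2$. Hence
\[
\hat A=A\ \text{ on }U_1,\qquad\hat A=2F-A^*\ \text{ on }U_2
\]
defines an analytic function on $\mathbb C\setminus Z$ that tends to $0$ at $\infty$. If $Z=\emptyset$, Liouville's theorem gives $\hat A=0$; then $f(T^nx)=0$ for all $n$ by \eqref{eq:neumann}, and $f=0$ because $x$ is cyclic. From now on $Z=\{q\}$.

\emph{Step 2: there is $M$ with $|\hat A(w)|\le M|w-q|^{-2}$ for $w\neq q$ near $q$.}

Case (II). Here $q=\operatorname{Re}c$ and $c=q+ir$, and the common tangent of $K$ and $K^*$ is $\mathbb R$. Write $w=q+\eta$ with $0<|\eta|\le1$. If $\operatorname{Im}\eta\le0$, then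
\[
|w-c|^2=|\eta-ir|^2=|\eta|^2-2r\operatorname{Im}\eta+r^2\ge r^2+|\eta|^2,
\]
so $\operatorname{dist}(w,K)\ge|\eta|^2/(2r+1)$ by \eqref{eq:sqrt}. Thus $w\in U_1$, and \eqref{eq:Abound} gives $|\hat A(w)|\le M'|\eta|^{-2}$ with $M'=(2r+1)\|f\|\,\|x\|$. If $\operatorname{Im}\eta\ge0$, this estimate applies to $\bar w=q+\bar\eta$; it shows that $w\notin K^*$ and $|A^*(w)|=|A(\bar w)|\le M'|\eta|^{-2}$. Moreover $q^2=|c|^2-r^2>1+2r$, so $|q|>1$. Hence for small $\eta$ we have $w\in U_2$, the function $F$ is bounded near $q$, and $\hat A(w)=2F(w)-A^*(w)$ satisfies the claimed bound.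

Case (I) with $|c|=1+r$. Here $q=c/|c|$ and $c=(1+r)q$. Write $w=q(1+\eta)$ with $0<|\eta|\le1$; then $|w-q|=|\eta|$, and the common tangent of $K$ and $\overline{\mathbb D}$ is the line $\operatorname{Re}\eta=0$. If $\operatorname{Re}\eta\le0$, then
\[
|w-c|^2=|\eta-r|^2=|\eta|^2-2r\operatorname{Re}\eta+r^2\ge r^2+|\eta|^2,
\]
and as before $w\in U_1$ and $|\hat A(w)|\le M'|\eta|^{-2}$. If $\operatorname{Re}\eta\ge0$, then $|w|^2=1+2\operatorname{Re}\eta+|\eta|^2\ge1+|\eta|^2$, so $|w|-1\ge|\eta|^2/3$ by \eqref{eq:sqrt} with $a=1$, and \eqref{eq:Fbound} gives $|F(w)|\le M_1+6C|\eta|^{-2}$. Moreover $q\notin K^*$, because $K\cap K^*=\emptyset$. Hence for small $\eta$ we have $w\in U_2$, the function $A^*$ is bounded near $q$, and $\hat A(w)=2F(w)-A^*(w)$ satisfies the claimed bound.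

\emph{Step 3: the pole cannot occur.} By Step 2, $\hat A$ has at $q$ a pole of order at most two. Subtracting the principal part leaves an entire function that vanishes at $\infty$, so
\[
\hat A(w)=\frac\alpha{w-q}+\frac\beta{(w-q)^2}=\sum_{n\ge0}\big(\alpha q^n+\beta nq^{n-1}\big)w^{-n-1}\qquad(|w|>|q|)
\]
for some constants $\alpha,\beta$. Comparison with \eqref{eq:neumann} gives $f(T^nx)=\alpha q^n+\beta nq^{n-1}$, that is, $f(p(T)x)=\alpha p(q)+\beta p'(q)$ for every polynomial $p$. Polynomials divisible by $(w-q)^2$ vanish at $q$ together with their derivative, so $f((T-q)^2p(T)x)=0$ for all $p$. Since $x$ is cyclic, $f\circ(T-q)^2=0$. Now $q\in\partial K$, so $T-q=r(S-\lambda)$ with $\lambda=(q-c)/r$ of modulus one. By (H6), $T-q$ has dense range, hence so has $(T-q)^2$, and $f=0$.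
\end{proof}

\begin{remark}\label{rem:hyp}
Suppose $\operatorname{Im}c=r$ and $|c|\geq1+r$. The condition $\operatorname{Re}c<0$ was used only to apply Lemma~\ref{lem:pring}; for $\operatorname{Re}c>0$ the point of contact lies in $[1,\infty)$. If $\operatorname{Re}c<0$ but $|c|=1+r$, the lemma still applies, but $(\overline{\mathbb D}\cup K)\cap K^*$ consists of the two points $\operatorname{Re}c$ and $\bar c/|c|$, and Janiszewski's theorem does not; the right half of Figure~\ref{fig:contours} shows the region that the three discs enclose. The next section shows that in both situations the conclusion fails.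
\end{remark}

\section{Obstructions when the spectrum touches the real axis}\label{sec:tang}

Throughout this section $\operatorname{Im}c=r$ and $q=\operatorname{Re}c$, so that $K\cap\mathbb R=\{q\}$, and $0\ne x\in H^2$. We want the obstructions of Examples~\ref{ex:pos} and~\ref{ex:double} for the vector $x$. In those examples $f(T_{c,r}^n1)=\int_\Gamma w^n\,dw$ for an arc $\Gamma$ of $\partial K$, and evaluating the integral amounts to deforming $\Gamma$, outside $K$, into a path that runs along the real axis. For general $x$ the integrand contains the factor $x((w-c)/r)$, which is defined only inside $K$. We therefore divide by $x$ and multiply by a function $k$ that lives outside $K$. It needs three properties: $|k|\le|x|$ on the arc, so that the functional is bounded; analyticity and boundedness between the arc and the real axis, so that the contour can be moved; and positivity on the real axis. An outer function transplanted to the exterior of $K$ has the first two properties, and multiplying it by its reflection in $\mathbb R$ adds the third.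

By (H3) the function $u(e^{i\theta})=\log\min(1,|x(e^{-i\theta})|)$ is integrable, and $u\le0$. Let $o=O_u$. By (H4), $o$ is zero-free, $|o|\le1$, and $|o(e^{-i\theta})|=\min(1,|x(e^{i\theta})|)$ almost everywhere. For $0<\rho\le1$ put
\[
k_\rho(w)=o\Big(\frac{\rho r}{w-c}\Big)\quad(|w-c|>\rho r),\qquad k^{(\rho)}=k_\rho\,k_\rho^*,\qquad k=k^{(1)} .
\]
On $\partial K$ we define $k_1$ almost everywhere by the radial limits of $o$, that is, $k_1(c+re^{i\theta})=o(e^{-i\theta})$. If $\operatorname{Im}w\ge0$ and $w\ne q$, then $\bar w\notin K$, so $k_1^*$ is analytic near $w$. Thus $k$ is analytic near each point of $\{\operatorname{Im}w\ge0\}\setminus K$ and is defined almost everywhere on $\partial K$.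

\begin{lemma}\label{lem:test}
\begin{itemize}
\item[(a)] We have $|k|\le1$, and $k(s)=|k_1(s)|^2>0$ for real $s\ne q$.
\item[(b)] Let $I$ be a compact interval of length at most $2\pi$ and let $\Gamma=\{c+re^{i\theta}:\theta\in I\}$, oriented by increasing $\theta$. Then
\[
f_\Gamma(h)=\int_Ih(e^{i\theta})\,\frac{k(c+re^{i\theta})}{x(e^{i\theta})}\,ire^{i\theta}\,d\theta
\]
is a functional on $H^2$, and $f_\Gamma(T_{c,r}^nx)=\int_\Gamma w^nk(w)\,dw$ for $n\ge0$.
\item[(c)] Let $\Lambda$ be a closed curve made of finitely many segments and circular arcs and contained in $\{0\le\operatorname{Im}w<r\}\setminus B(c,r)$. Then $\int_\Lambda w^nk(w)\,dw=0$ for $n\ge0$.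
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both factors of $k$ have modulus at most $1$. For real $s\neq q$ we have $k_1^*(s)=\overline{k_1(s)}$, and $k_1(s)\neq0$ because $o$ has no zeros in $\mathbb D$.

(b) Almost everywhere $x(e^{i\theta})\neq0$ and $|k(c+re^{i\theta})|\le|o(e^{-i\theta})|\le|x(e^{i\theta})|$. So the weight has modulus at most $r$, and $f_\Gamma$ is a functional by (H1). The boundary values of $T_{c,r}^nx$ are $(c+re^{i\theta})^nx(e^{i\theta})$; the factor $x$ cancels, and $dw=ire^{i\theta}\,d\theta$ on $\Gamma$.

(c) The function $k$ need not be continuous up to $\partial K$, so we apply Cauchy's theorem to $k^{(\rho)}$ with $\rho<1$ and pass to the limit. The function $w^nk^{(\rho)}(w)$ is analytic on the open set $\Omega_\rho=\mathbb C\setminus\big(\overline B(c,\rho r)\cup\overline B(\bar c,\rho r)\big)$. The union of $\overline B(c,\rho r)$ with the ray $\{c+it:t\ge0\}$ is connected and unbounded, and it misses $\Lambda$, because $\Lambda$ avoids $B(c,r)$ and lies in $\operatorname{Im}w<r$. The disc $\overline B(\bar c,\rho r)$ lies in the open lower half-plane, which is connected and unbounded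 and misses $\Lambda$. So $\Lambda\subset\Omega_\rho$, and the winding number of $\Lambda$ about every point outside $\Omega_\rho$ is $0$. By Cauchy's theorem, $\int_\Lambda w^nk^{(\rho)}\,dw=0$.

Let $\rho\to1$. Each piece of $\Lambda$ either is an arc of $\partial K$ or meets $\partial K$ in at most two points. On an arc of $\partial K$ we have $k_\rho(c+re^{i\theta})=o(\rho e^{-i\theta})\to o(e^{-i\theta})$ almost everywhere. At a point $w\in\Lambda\setminus K$ we have $k_\rho(w)\to k_1(w)$, because $r/(w-c)\in\mathbb D$ and $o$ is continuous in $\mathbb D$. At every $w\in\Lambda\setminus\{q\}$ we have $\bar w\notin K$, so $k_\rho^*(w)\to k_1^*(w)$ for the same reason. Thus $k^{(\rho)}\to k$ almost everywhere on $\Lambda$, and $|k^{(\rho)}|\le1$. Dominated convergence finishes the proof.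
\end{proof}

For $x=1$ we get $k=1$, and $f_\Gamma$ is the functional of \eqref{eq:model}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\draw[fill=gray!15] (0,0) circle (1);
\draw[fill=gray!15] (2,1) circle (1);
\draw[fill=gray!15,dashed] (2,-1) circle (1);
\draw[gray,->] (-1.4,0) -- (3.4,0);
\draw[very thick] (1.134,0.5) arc (210:270:1) -- (1.134,0) -- cycle;
\node at (0,0.45) {$\overline{\mathbb D}$};
\node at (2,1.2) {$K$};
\node at (2,-1.2) {$K^*$};
\node at (1.36,0.68) {$e$};
\node at (2.05,0.27) {$b$};
\end{scope}
\begin{scope}[xshift=8.3cm]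
\draw[fill=gray!15] (0,0) circle (1);
\draw[fill=gray!15] (-2,1.5) circle (1.5);
\draw[fill=gray!15,dashed] (-2,-1.5) circle (1.5);
\draw[gray,->] (-3.8,0) -- (1.4,0);
\draw[very thick] (-2,0) arc (270:323.13:1.5) arc (143.13:180:1) -- cycle;
\node at (0.2,0.45) {$\overline{\mathbb D}$};
\node at (-2,1.7) {$K$};
\node at (-2,-1.7) {$K^*$};
\node at (-2.05,0.29) {$q$};
\node at (-0.56,0.45) {$p$};
\node at (-0.66,-0.24) {$-1$};
\end{scope}
\end{tikzpicture}
\caption{The unit disc, the spectrum $K=\overline B(c,r)$, its mirror image $K^*$, and (thick) the closed curve along which Cauchy's theorem is applied. Left: $c=2+i$, $r=1$; the arc of $\partial K$ from $e$ to the point of contact $b>0$ is closed by a real and a vertical segment. Right: $c=-2+\frac32i$, $r=\frac32$; the disc $K$ touches $\mathbb R$ at $q$ and the unit circle at $p$, and the arc of $\partial K$ from $q$ to $p$ is closed by an arc of the unit circle and the segment from $-1$ to $q$.}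
\label{fig:contours}
\end{figure}

\begin{proposition}\label{prop:pos}
If $c=b+ir$ with $b>0$, then $T_{c,r}$ is not convex-cyclic.
\end{proposition}

\begin{proof}
The vector $0$ is not convex-cyclic, so let $x\ne0$ and let $k$ be as above. Choose $\delta\in(0,\pi/2)$ with $r\sin\delta<b$ and take $I=[\frac{3\pi}2-\delta,\frac{3\pi}2]$. Then $\Gamma$ runs from $e=u_0+iv_0$ to $b$, where
\[
u_0=b-r\sin\delta>0,\qquad v_0=r(1-\cos\delta)<r ,
\]
and $0\le\operatorname{Im}w\le v_0$ on $\Gamma$. Let $\Lambda$ consist of $\Gamma$, the real segment from $b$ to $u_0$, and the vertical segment from $u_0$ to $e$ (Figure~\ref{fig:contours}, left). The real axis avoids $B(c,r)$. On the vertical segment $|\operatorname{Re}w-b|=r\sin\delta$ and $|\operatorname{Im}w-r|\ge r\cos\delta$, so $|w-c|\ge r$. Hence Lemma~\ref{lem:test}(c) applies, and with part (b) it gives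
\[
f_\Gamma(T_{c,r}^nx)=\int_{u_0}^bs^nk(s)\,ds-\int_{[u_0,e]}w^nk(w)\,dw .
\]
On the vertical segment $|w|\le|e|$, and we claim that $|e|<b$. Indeed
\[
|e|^2=(b-r\sin\delta)^2+r^2(1-\cos\delta)^2=b^2-2r\big(b\sin\delta-r(1-\cos\delta)\big),
\]
and $b\sin\delta>r\sin^2\delta=r(1-\cos\delta)(1+\cos\delta)>r(1-\cos\delta)$. Fix $\sigma$ with $|e|<\sigma<b$; then $u_0<\sigma$, and $\kappa=\int_\sigma^bk(s)\,ds>0$ by Lemma~\ref{lem:test}(a). Since $u_0>0$, the integrand $s^nk(s)$ is nonnegative on $[u_0,b]$, and since $|k|\le1$ on the vertical segment, which has length $v_0$,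
\[
\operatorname{Re}f_\Gamma(T_{c,r}^nx)\ge\kappa\sigma^n-v_0|e|^n .
\]
The right side is positive for all large $n$. Hence $f_\Gamma\ne0$ and the sequence $\operatorname{Re}f_\Gamma(T_{c,r}^nx)$ is bounded below, so $f_\Gamma$ is an obstruction for $(T_{c,r},x)$. By Lemma~\ref{lem:HB}, $x$ is not convex-cyclic.
\end{proof}

The sign of $b$ enters through $s^n\ge0$ on the real segment. When the point of contact is negative, the real integral alternates in sign and has to be removed by multiplication by $i$; the rest of the contour must then contribute a sequence that is bounded below. This happens when the contour can return along the unit circle.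

\begin{proposition}\label{prop:double}
If $\operatorname{Im}c=r$, $\operatorname{Re}c<0$ and $|c|=1+r$, then $T_{c,r}$ is not convex-cyclic.
\end{proposition}

\begin{proof}
Here $c=-b+ir$ with $b=\sqrt{|c|^2-r^2}=\sqrt{1+2r}>1$. The disc $K$ meets $\mathbb R$ only at $q=-b$ and meets $\overline{\mathbb D}$ only at $p=c/(1+r)\in\mathbb T$, with $\operatorname{Im}p=\frac r{1+r}<r$. Let $x\ne0$ and let $k$ be as above. Write $c=|c|e^{i\omega}$ with $\omega\in(\frac\pi2,\pi)$. Then $p=e^{i\omega}$ and $p-c=-re^{i\omega}$, so $p=c+re^{i(\pi+\omega)}$ with $\pi+\omega\in(\frac{3\pi}2,2\pi)$. Take $I=[\frac{3\pi}2,\pi+\omega]$. Then $\Gamma$ runs from $q$ to $p$, and along it $\operatorname{Im}w=r(1+\sin\theta)$ increases from $0$ to $\operatorname{Im}p$. Let $\Lambda$ consist of $\Gamma$, the arc $\tau=\{e^{it}:\omega\le t\le\pi\}$ from $p$ to $-1$, and the real segment from $-1$ to $q$ (Figure~\ref{fig:contours}, right). On $\tau$ the imaginary part decreases from $\operatorname{Im}p$ to $0$, so $\Lambda\subset\{0\le\operatorname{Im}w\le\operatorname{Im}p\}$, and $\Lambda$ avoids $B(c,r)$ because $\partial K$, $\mathbb T$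 and $\mathbb R$ do. Lemma~\ref{lem:test} gives
\[
f_\Gamma(T_{c,r}^nx)=\int_{-b}^{-1}s^nk(s)\,ds-\int_\tau w^nk(w)\,dw .
\]
The first term is real. The second has modulus at most $\pi$, since $|w^nk(w)|\le1$ on $\tau$. Hence $\operatorname{Re}if_\Gamma(T_{c,r}^nx)\ge-\pi$ for all $n$. It remains to see that $f_\Gamma\ne0$. Fix $\sigma\in(1,b)$. For even $n$ the first term is at least $\sigma^n\int_{-b}^{-\sigma}k(s)\,ds$, which tends to $+\infty$ by Lemma~\ref{lem:test}(a); so $f_\Gamma(T_{c,r}^nx)\neq0$ for large even $n$. Thus $if_\Gamma$ is an obstruction for $(T_{c,r},x)$, and $x$ is not convex-cyclic by Lemma~\ref{lem:HB}.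
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
For $c=-2+i$ and $r=1$ we have $\operatorname{Im}c=r$, $\operatorname{Re}c<0$ and $|c|=\sqrt5>2=1+r$. So (II) holds, and by Proposition~\ref{prop:suff} the vector $1$ is convex-cyclic for $T=T_{-2+i,1}$. The operator $-T$ is unitarily equivalent to $T_{2-i,1}$, and $JT_{2-i,1}J=T_{2+i,1}$, which is not convex-cyclic by Proposition~\ref{prop:pos}. Hence $-T$ is not convex-cyclic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If (I) or (II) holds, Proposition~\ref{prop:suff} shows that every cyclic vector of $S$ is convex-cyclic for $T_{c,r}$; in particular $T_{c,r}$ is convex-cyclic. Conversely, a convex-cyclic vector of $T_{c,r}$ is cyclic for $T_{c,r}$, hence for $S$. By (H5) these vectors are the outer functions.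

Now let $T_{c,r}$ be convex-cyclic. By Corollary~\ref{cor:nec}, $|c|\ge1+r$ and $|\operatorname{Im}c|\ge r$. If $|\operatorname{Im}c|>r$, then (I) holds. Otherwise we may assume $\operatorname{Im}c=r$ by means of $J$. Then $(\operatorname{Re}c)^2=|c|^2-r^2\ge1+2r$, so $\operatorname{Re}c\neq0$. Proposition~\ref{prop:pos} excludes $\operatorname{Re}c>0$, and then Proposition~\ref{prop:double} excludes $|c|=1+r$. So (II) holds.

Finally, $-T_{c,r}$ is unitarily equivalent to $T_{-c,r}$. If $c$ satisfies (II), then $|\operatorname{Im}(-c)|=r$ and $\operatorname{Re}(-c)>0$, so $-c$ satisfies neither (I) nor (II), and $-T_{c,r}$ is not convex-cyclic. If $T_{c,r}$ is convex-cyclic and (II) fails, then $c$ satisfies (I), so does $-c$, and $-T_{c,r}$ is convex-cyclic.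
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
On the zero space there is nothing to prove. In dimension $N\ge1$, the operators $T$ and $-T$ have the same cyclic vectors, $\sigma(-T)=-\sigma(T)$, the set $\overline{\mathbb D}\cup\mathbb R$ is invariant under $w\mapsto-w$, and $(-E)^*=-E^*$ for every set $E$. So the conditions of Proposition~\ref{prop:finite} hold for $T$ if and only if they hold for $-T$. This proves the first assertion and shows that a finite-dimensional $H$ carries no counterexample. If $H$ is not separable, it carries no cyclic operator, because the closed linear span of a sequence is separable; so it carries no convex-cyclic operator. If $H$ is separable and infinite-dimensional, it is unitarily isomorphic to $H^2$, and Theorem~\ref{thm:example} gives the required operator.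
\end{proof}

\begin{remark}
An operator is \emph{subnormal} if it is the restriction of a normal operator to a closed invariant subspace. The operator $T=(-2+i)I+S$ is subnormal: identifying $H^2$ with a subspace of $L^2(\mathbb T)$ by (H1), $T$ is the restriction of the normal operator of multiplication by $-2+i+z$. So the affirmative answer for diagonal normal operators does not extend to subnormal operators. Also, $T^2$ is not convex-cyclic, since otherwise $-T$ would be.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BBF} T. Berm\'udez, A. Bonilla and N. Feldman, \emph{On convex-cyclic operators}, arXiv:1410.4664 (2014).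

\bibitem{Pom} Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\bibitem{Tit} Titchmarsh, \emph{The Theory of Functions}.

\end{thebibliography}
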